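\title{Approximating fractional hypertree width in polynomial time within a factor polylogarithmic in the width}

\begin{abstract}
We give a deterministic algorithm that, given a hypergraph of fractional hypertree width $\omega$, runs in polynomial time, with an exponent that does not depend on $\omega$, and outputs a tree decomposition of fractional hypertree width $O(\omega\log^4(\omega+2))$. This answers a question of Korchemna, Lokshtanov, Saurabh, Surianarayanan and Xue, without any complexity assumption. Rounding the basic linear program for balanced separators loses a factor $\log n$, because its vertex lengths may be spread over $\log n$ scales. We remove this factor with a polynomial-size linear program that guesses, hierarchically, where in a given tree decomposition the cover of a balanced separator has its mass, and with a sparsification of its solution to a number of scenarios that does not depend on $n$. The loss then depends only logarithmically on the width of the given decomposition, and iteration finishes the proof.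
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{hypergraph} $H=(V,E)$ consists of a finite set $V$ of vertices and a finite family $E$ of subsets of $V$, the edges; we write $n=|V|$ and $m=|E|$. A \emph{tree decomposition} of $H$ is a tree $T$ together with a \emph{bag} $B_t\subseteq V$ for each node $t$ of $T$, such that
\begin{enumerate}
\item[(i)] for every vertex $v$ the set $T_v=\{t: v\in B_t\}$ induces a nonempty connected subtree of $T$;
\item[(ii)] every edge is contained in some bag.
\end{enumerate}
A \emph{fractional edge cover}, or \emph{cover}, of a set $S\subseteq V$ is a function $y:E\to\mathbb R_{\ge0}$ with $\sum_{e\ni v}y(e)\ge1$ for every $v\in S$. Its cost is $\sum_e y(e)$, and $\rho^*(S)$ is the least cost of a cover of $S$. The \emph{width} of a tree decomposition is $\max_t\rho^*(B_t)$, and the \emph{fractional hypertree width} $\operatorname{fhtw}(H)$ is the least width of a tree decomposition of $H$. In this paper ``width'' always has this meaning.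

The number $\rho^*(S)$ measures $S$ in units of edges, and fractions of edges are allowed: the three vertices of a triangle have $\rho^*=\frac32$, since weight $\frac12$ on each edge is a cover, and adding the three covering inequalities shows that twice the cost of any cover is at least $3$. A nonempty set $S$ has $\rho^*(S)\ge1$, with equality exactly when $S$ lies inside one edge: in a cover of cost $1$, every vertex of $S$ must lie in every edge of positive weight. So width $1$ means that every bag lies inside an edge. If $G$ is a graph without isolated vertices, viewed as a hypergraph with edges of size $2$, then $|S|/2\le\rho^*(S)\le|S|$, and $\operatorname{fhtw}(G)$ lies between $(\operatorname{tw}(G)+1)/2$ and $\operatorname{tw}(G)+1$, where the treewidth $\operatorname{tw}(G)$ is the least value, over all tree decompositions, of the largest bag size minus one. With large edges this link between $\rho^*$ and cardinality disappears: a bag of width $1$ may contain all $n$ vertices. This is the source of the difficulties below.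

The width of a given decomposition is computed by linear programming, so the algorithmic problem is to find a decomposition of nearly least width. Let $\omega=\operatorname{fhtw}(H)$. The following results are quoted in~\cite{KLSSX}:
\begin{enumerate}
\item[(a)] a polynomial-time algorithm that finds a decomposition of width $O(\omega\log n\log\omega)$;
\item[(b)] an algorithm with running time $n^{\omega}m^{O(1)}$ that finds a decomposition of width $O(\omega\log^2\omega)$;
\item[(c)] an algorithm of Marx with running time $(n+m)^{O(\omega^3)}$ that finds a decomposition of width $O(\omega^3)$.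
\end{enumerate}
In (a) the running time does not depend on $\omega$, but the approximation factor depends on $n$; in (b) and (c) it is the other way around. Korchemna, Lokshtanov, Saurabh, Surianarayanan and Xue~\cite{KLSSX} ask whether one can have both: \emph{are there absolute constants $C,c,d>0$ and an algorithm that, given $H$ but not $\omega$, runs in time at most $C(n+m)^d$ and outputs a tree decomposition of width at most $C\omega\log^c(\omega+2)$?}

The shapes of (a) and (b) suggest a trade-off, and a first attempt supports this guess. The basic linear program for balanced separators can be rounded with loss $O(\log n\log\omega)$ (Section~\ref{sec:rounding}); the factor $\log n$ disappears if one knows roughly where the separator lies; and guessing this by enumeration costs time $n^{f(\omega)}$ with $f$ unbounded (Section~\ref{sec:idea}). The trade-off is nevertheless not real.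

\begin{theorem}\label{thm:main}
There are absolute constants $C,d$ and a deterministic algorithm that, given a hypergraph $H$ (with $\omega=\operatorname{fhtw}(H)$ unknown), runs in time $C(n+m)^d$ and outputs a tree decomposition of $H$ of width at most $C\,\omega\log^4(\omega+2)$.
\end{theorem}

The proof uses no complexity assumption and none of (a), (b), (c). We do not claim that the exponent $4$ is optimal.

\begin{remark}\label{rem:sse}
A constant factor is a different matter. A polynomial-time algorithm reaching width $c_0\operatorname{fhtw}$ with $c_0$ constant would give, for a graph $G$ without isolated vertices, a decomposition of width at most $c_0(\operatorname{tw}(G)+1)$, hence with bags of size at most $2c_0(\operatorname{tw}(G)+1)$; this is a constant-factor approximation of treewidth. Wu, Austrin, Pitassi and Liu~\cite{WAPL} proved that, under the Small Set Expansion hypothesis, approximating treewidth within any constant factor is NP-hard. So under that hypothesis and $\mathrm P\ne\mathrm{NP}$ the polylogarithmic factor in Theorem~\ref{thm:main} cannot be replaced by an absolute constant. This remark is not used below.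
\end{remark}

The heart of the paper is a separator theorem (Theorem~\ref{thm:sep}). It is given a tree decomposition of some width $W$ as help, and it finds balanced separators whose cost depends on $W$ only through $\log W$ and does not depend on $n$. Section~\ref{sec:boot} states it and derives Theorem~\ref{thm:main} by feeding each new decomposition back in. Section~\ref{sec:rounding} rounds fractional separators and isolates the one parameter through which $n$ enters. Section~\ref{sec:idea} shows on the smallest cases how the given decomposition controls this parameter. Sections~\ref{sec:scenario}--\ref{sec:final} carry this out in general.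

\section{Conventions and tools}\label{sec:tools}

Empty edges can be deleted and the case $n=0$ is trivial. If a vertex lies in no edge, then $\omega=\infty$ and there is nothing to prove. So we assume that $n\ge1$, that edges are nonempty and that every vertex lies in an edge. The family $E$ may contain the same set several times; the copies count as different edges. All numbers handled by algorithms are rational, and $\log$ is the logarithm to base $2$.

For $X\subseteq V$ let $E_X$ be the set of edges that meet $X$, and $E_v=E_{\{v\}}$. For $z:E\to\mathbb R$ and $F\subseteq E$ put $z(F)=\sum_{e\in F}z(e)$. Thus $y$ covers $S$ if $y(E_v)\ge1$ for all $v\in S$. The function $\rho^*$ is monotone and subadditive (add the covers), and $\rho^*(X)\le|X|$ (one edge per vertex). Hence $1\le\operatorname{fhtw}(H)\le n$: some bag is nonempty, and the single bag $V$ is a decomposition. An optimal cover has all its values in $[0,1]$, since lowering a larger value to $1$ keeps it a cover.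

For $V'\subseteq V$, the hypergraph $H[V']$ has vertex set $V'$ and one edge $e\cap V'$ for each $e\in E_{V'}$. For $X\subseteq V'$ the value $\rho^*(X)$ is the same in $H$ and in $H[V']$, because edges that miss $V'$ do not help to cover $X$. Intersecting all bags of a decomposition of $H$ with $V'$ gives a decomposition of $H[V']$ of no larger width, so $\operatorname{fhtw}(H[V'])\le\operatorname{fhtw}(H)$.

Two vertices are \emph{adjacent} if some edge contains both. The \emph{components} of $H-S$ are the connected components of $V\setminus S$ under adjacency. The vertices of $e\setminus S$ are pairwise adjacent, so an edge meets at most one component, and the sets $E_K$ for the components $K$ of $H-S$ are disjoint. For weights $\mu$ on $E$ we write $\mu(K)=\mu(E_K)$.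

\subsection*{Paths and thin sets}
Distances will be measured between edges, and lengths will sit on vertices. A \emph{path} is a sequence $P=(e_0,v_1,e_1,\dots,v_r,e_r)$ with $r\ge0$ and $v_i\in e_{i-1}\cap e_i$. For a function $\ell$ on vertices and a function $\delta$ on pairs of edges we write
\[
\ell(P)=\sum_{i=1}^r\ell(v_i),\qquad \delta(P)=\delta(e_0,e_r).
\]
A set of vertices is \emph{thin} if every edge contains at most two of its elements. A path is \emph{thin} if its vertices are distinct and form a thin set. On thin sets, $\rho^*$ behaves like cardinality, as it does in graphs; and shortest paths are thin.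

\begin{lemma}\label{lem:thin}
Let $X\subseteq V$ be thin.
\begin{enumerate}
\item[(i)] For $z:E\to\mathbb R_{\ge0}$ we have $\sum_{v\in X}z(E_v)\le2\,z(E_X)$.
\item[(ii)] If $\rho^*(B)\le W$, then $|X\cap B|\le2W$.
\item[(iii)] Let $\ell\ge0$ be vertex lengths, $K\subseteq V$, and let $e,e'$ be edges joined by a path with all vertices in $K$. Among such paths there is one of least length that is thin.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Each edge of $E_X$ is counted at most twice on the left. (ii) Apply (i) to the thin set $X\cap B$ and a cover $z$ of $B$ of cost at most $W$; each term on the left is at least $1$. (iii) Any path can be shortened in the following two ways, neither of which increases the length, and both of which decrease the number of vertices and keep the vertices in $K$. If $v_a=v_b$ with $a<b$, pass to $(\dots,e_{a-1},v_a,e_b,\dots)$. If an edge $f$ contains $v_a,v_b,v_c$ with $a<b<c$, pass to $(\dots,e_{a-1},v_a,f,v_c,e_c,\dots)$. Repeating this turns any path into a thin path that is no longer. There are finitely many possible vertex sequences of thin paths, so a shortest one exists.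
\end{proof}

\subsection*{Centroids}
Let $D$ be a tree with nonnegative weights on its nodes. A node $c$ is a \emph{centroid} if every component of $D-c$ has at most half of the total weight. A centroid exists: direct each edge of $D$ toward a side that has more than half of the weight, if there is such a side. There are fewer edges than nodes, so some node has no outgoing edge, and it is a centroid.

\subsection*{Linear programs}
We use the textbook fact that a linear program with rational data can be solved exactly in time polynomial in its bit length: one finds a solution of polynomial bit length, optimal if there is an objective, or decides that there is none. In particular $\rho^*(X)$ and an optimal cover of $X$, of bit length polynomial in $n+m$, are computable in polynomial time. A \emph{semimetric} on $E$ is a symmetric function $\delta:E\times E\to\mathbb R_{\ge0}$ with $\delta(e,e)=0$ that satisfies the triangle inequality; these are linear conditions.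

\section{From balanced separators to tree decompositions}\label{sec:boot}

\begin{theorem}[Balanced separators]\label{thm:sep}
There are an absolute integer constant $C_1\ge1$ and a deterministic algorithm as follows. The input consists of a hypergraph $H$; a power of two $k\ge1$; an integer $W\ge1$; a tree decomposition $(T,B)$ of $H$ in which $T$ has maximum degree at most $3$ and $\rho^*(B_t)\le W$ for all $t$; and weights $\mu:E\to[0,1]$ with $\mu(E)\ge2$. The output is either the correct statement $\operatorname{fhtw}(H)>k$, or a set $S\subseteq V$ with
\[
\rho^*(S)\le s(k,W):=C_1\,k\,\log^3(2k)\,\lceil\log(2kW)\rceil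
\]
and $\mu(K)\le\frac34\mu(E)$ for every component $K$ of $H-S$. The running time is polynomial in $n+m+|V(T)|+k+W$ and the bit length of $\mu$.
\end{theorem}

The number $s(k,W)$ is a positive integer, because $\log(2k)$ is. The rest of this section derives Theorem~\ref{thm:main}. The first step is a recursion that decomposes a part $V'$ of the hypergraph whose interface $Z$ with the part already built has bounded cover number. The danger is that the interface grows by the cost of a separator at each level. To prevent this, the separator is balanced with respect to an optimal cover $\mu$ of $Z$: then each component inherits at most three quarters of the cover, which makes room for the new separator. This is why Theorem~\ref{thm:sep} has its weights on edges.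

\begin{lemma}\label{lem:dec}
Let $H$, $k$, $W$ and $(T,B)$ be as in Theorem~\ref{thm:sep}, and $s=s(k,W)$. In time polynomial in $n+m+|V(T)|+k+W$ one either certifies $\operatorname{fhtw}(H)>k$ or finds a tree decomposition of $H$ with at most $n$ nodes and width at most $5(s+1)$.
\end{lemma}

\begin{proof}
Let $b=4(s+1)\ge8$. We describe a procedure $\mathrm{Dec}(V',Z)$ for sets $Z\subsetneq V'\subseteq V$ with $\rho^*(Z)\le b$. Unless it certifies $\operatorname{fhtw}(H)>k$, it returns a rooted tree decomposition of $H[V']$ of width at most $b+s+1=5(s+1)$ whose root bag contains $Z$. The lemma calls $\mathrm{Dec}(V,\emptyset)$.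

If $\rho^*(V')\le b+s+1$, return the single bag $V'$. Otherwise pick $v_0\in V'\setminus Z$ and define a set $S$ as follows. If $\rho^*(Z)\le\frac34b$, let $S=\emptyset$. If $\rho^*(Z)>\frac34b$, let $\mu$ be an optimal cover of $Z$ in $H[V']$. Its values lie in $[0,1]$ and its total is $\rho^*(Z)>\frac34 b\ge 6$, so Theorem~\ref{thm:sep} applies to $H[V']$, $k$, $W$, the bags $B_t\cap V'$ on the same tree $T$, and $\mu$. If it reports $\operatorname{fhtw}(H[V'])>k$, then $\operatorname{fhtw}(H)>k$, and we stop. Otherwise let $S$ be its output. In both cases put $S'=S\cup\{v_0\}$, so that $\rho^*(S')\le s+1$. The root bag is $Z\cup S'$; its cover number is at most $b+s+1$. For each component $K$ of $H[V']-S'$ with $K\not\subseteq Z$, call $\mathrm{Dec}(K\cup S',(Z\cap K)\cup S')$ and join the root of the result to the new root.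

\emph{The recursive calls are admissible.} The set $(K\cup S')\setminus((Z\cap K)\cup S')=K\setminus Z$ is nonempty. If $\rho^*(Z)\le\frac34b$, then $\rho^*((Z\cap K)\cup S')\le\frac34b+s+1=b$. Otherwise $K$ lies in a component $\bar K$ of $H[V']-S$. The restriction of $\mu$ to the edges that meet $\bar K$ covers $Z\cap K$, because it agrees with $\mu$ on all edges that contain a vertex of $\bar K$. Hence $\rho^*((Z\cap K)\cup S')\le\mu(\bar K)+s+1\le\frac34\rho^*(Z)+s+1\le b$.

\emph{The output is a tree decomposition of $H[V']$.} An edge of $H[V']$ lies in $S'$ or in $K\cup S'$ for one component $K$. It lies in the root bag in the first case, and in the second case if $K\subseteq Z$; otherwise it is an edge of $H[K\cup S']$ and lies in a bag of the child for $K$. A vertex of $S'$ lies in the root bag and in the root bags of all children, and its occurrences inside each child are connected. A vertex of a component $K\subseteq Z$ occurs in the root bag only. A vertex of a component $K\not\subseteq Z$ occurs in the child for $K$ and in no other child; it occurs in the root bag only if it is in $Z$, and then it is in the root bag of the child as well. So the occurrences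 of each vertex are nonempty and connected.

\emph{Number of calls.} We show by induction on $|V'\setminus Z|$ that $\mathrm{Dec}(V',Z)$ makes at most $|V'\setminus Z|$ calls, itself included. For the children this quantity is $|K\setminus Z|$, and the sets $K\setminus Z$ are disjoint subsets of $(V'\setminus Z)\setminus\{v_0\}$; the vertex $v_0$ was added for this purpose. So the number of calls is at most $1+\sum_K|K\setminus Z|\le|V'\setminus Z|$. Altogether there are at most $n$ calls. Each creates one node, solves a few covering programs, and uses Theorem~\ref{thm:sep} at most once, with $\mu$ of bit length polynomial in $n+m$.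
\end{proof}

Lemma~\ref{lem:dec} turns a decomposition of width $W$ into one of width about $kh^3\log(2kW)$, where $h=\log(2k)$. The fixed point of this map is of order $kh^4$, and above it the map at least halves the width.

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:sep}]
\emph{Algorithm.} For each $k\in\{1,2,4,\dots,2^{\lceil\log n\rceil}\}$ do the following. Let $T_0$ be the decomposition with the single bag $V$. For $i=0,1,\dots,\lceil\log n\rceil+1$, let $W_i\ge1$ be the least integer not smaller than the width of $T_i$; then $W_i\le n$. Replace each node of $T_i$ of degree $j\ge4$ by a path of $j$ nodes with the same bag, each attached to one of the former neighbors. The result is a tree decomposition of the same width and of maximum degree at most $3$. It has one node if $T_i$ has one node, and otherwise at most as many nodes as the sum of the degrees in $T_i$, which is less than $2n$. Apply Lemma~\ref{lem:dec} with $W=W_i$ to obtain $T_{i+1}$, or abandon this $k$ if the lemma certifies $\operatorname{fhtw}(H)>k$. At the end, output the decomposition of least width among all those found. Since $k\le2n$, $W_i\le n$ and all trees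 have at most $2n$ nodes, the running time is polynomial in $n+m$ with an absolute exponent.

\emph{Width.} Let $k$ be the power of two with $\omega\le k<2\omega$. It is tried because $1\le\omega\le n$, and it is never abandoned because the certificates are correct. Let $h=\log(2k)$. As $5(s+1)$ is an integer, $s\ge1$ and $\lceil\log(2kW_i)\rceil\le2\log(2kW_i)$,
\[
W_{i+1}\le5\bigl(s(k,W_i)+1\bigr)\le C_2\,kh^3\log(2kW_i),\qquad C_2=20C_1 .
\]
Choose an absolute constant $C_3\ge1$ with $C_2(6+\log z)\le z/2$ for all $z\ge C_3$. Suppose $W_i=zkh^4$ with $z\ge C_3$. From $2k^2\le2^{2h}$ and $\log h\le h$ we get $\log(2kW_i)=\log(2k^2h^4z)\le6h+\log z\le h(6+\log z)$, and so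
\[
W_{i+1}\le C_2\,kh^4(6+\log z)\le\tfrac12zkh^4=\tfrac12W_i .
\]
If $W_i\ge C_3kh^4$ held for all $i\le\lceil\log n\rceil$, then $W_{\lceil\log n\rceil+1}\le n\,2^{-\lceil\log n\rceil-1}<1$, which is impossible. So the output has width less than $C_3kh^4$. Finally $k<2\omega$ and $h<\log(4\omega)\le2\log(\omega+2)$, because $4\omega\le(\omega+2)^2$. The width is at most $32C_3\,\omega\log^4(\omega+2)$.
\end{proof}

\section{Fractional cuts and their rounding}\label{sec:rounding}

From now on we prove Theorem~\ref{thm:sep}. Fix $H$, $k$ and $\mu$ as in its statement.

\subsection*{The basic linear program}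
A \emph{fractional cut of weight $w\ge0$} is a tuple $(w,\delta,x,y)$ of nonnegative numbers $w$, $\delta(e,e')$, $x(v)$, $y(e)$ such that
\begin{enumerate}
\item[(L1)] $\delta$ is a semimetric on $E$, and $\delta\le w$;
\item[(L2)] $\delta(e,e')\le x(v)$ whenever $v\in e\cap e'$;
\item[(L3)] $x(v)\le y(E_v)$ for all $v$;
\item[(L4)] $y(E)\le kw$.
\end{enumerate}
The conditions are linear and homogeneous, so sums and nonnegative multiples of fractional cuts are fractional cuts. A cut of weight $0$ vanishes: $\delta=0$ by (L1), $y=0$ by (L4), and then $x=0$ by (L3). The triangle inequality and (L2) give, for every path $P$,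
\begin{equation}\label{eq:path}
\delta(P)\le\sum_{i=1}^r\delta(e_{i-1},e_i)\le x(P).
\end{equation}

The model is the \emph{integral cut} of a set $S$ with a cover $y$ of cost at most $k$. Partition $E$ into the classes $E_K$, for the components $K$ of $H-S$, and a singleton class $\{e\}$ for each edge $e\subseteq S$. Let $w=1$, let $x$ be the indicator function of $S$, and let $\delta(e,e')$ be $0$ if $e,e'$ are in the same class and $1$ otherwise. Conditions (L1), (L3), (L4) hold by construction, and (L2) holds because two edges with a common vertex $v\notin S$ both lie in the class of the component of $v$. Balance is expressed by the \emph{spreading condition}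
\begin{equation}\label{eq:spread}
\sum_{e'\in E}\mu(e')\,\delta(e,e')\ge\tfrac12\mu(E)\qquad\text{for all }e\in E,
\end{equation}
which for an integral cut says that every class has weight at most $\frac12\mu(E)$. The \emph{basic program} asks for a fractional cut of weight $1$ that satisfies \eqref{eq:spread}.

\begin{lemma}\label{lem:integral}
If $\operatorname{fhtw}(H)\le k$, there are a set $S^*$ and a cover $y^*$ of $S^*$ of cost at most $k$ whose integral cut $(1,\delta^*,x^*,y^*)$ satisfies \eqref{eq:spread}.
\end{lemma}

\begin{proof}
Take a decomposition $(T^*,B^*)$ of width at most $k$, and for each edge $e$ a node $u_e$ with $e\subseteq B^*_{u_e}$. Place the weight $\mu(e)$ at $u_e$, let $u$ be a centroid of $T^*$, let $S^*=B^*_u$, and let $y^*$ be an optimal cover of $S^*$. For $v\notin S^*$ the subtree $T^*_v$ avoids $u$, so it lies in one component of $T^*-u$. Adjacent vertices share a bag, so all vertices of a component $K$ of $H-S^*$ give the same component of $T^*-u$, and it contains $u_e$ for every $e\in E_K$, since $u_e\in T^*_v$ for $v\in e$. Hence $\mu(E_K)\le\frac12\mu(E)$. A singleton class has weight $\mu(e)\le1\le\frac12\mu(E)$.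
\end{proof}

The last line is the only place where the hypotheses $\mu\le1$ and $\mu(E)\ge2$ matter. Some such hypothesis is needed for \eqref{eq:spread}: if one edge $e$ carried all the weight, the left side at $e$ would be $0$.

\subsection*{Rounding}
To round, one takes a component $K$ of too much weight, measures the distance $d(e)$ from a center edge with the vertex lengths $\ell=x$, and deletes the vertices that have one edge inside and one edge outside a ball of radius $r$. If the cost of a set were its cardinality, a random radius from an interval $I$ would do, since it cuts $v$ with probability at most $\ell(v)/|I|$. But the cost is $\rho^*$. By (L3), a cut vertex $v$ is covered by the weights $y(e)/\ell(v)$, $e\in E_v$, and these edges satisfy $|d(e)-r|\le\ell(v)$. So if all positive lengths are at least $\eta$, the weight $y(e)/\max(|d(e)-r|,\eta)$ on $e$ suffices, and its average over $r$ is of order $y(e)\log(1/\eta)/|I|$. An edge may have to pay once for each dyadic scale of lengths. Small lengths can be rounded down to zero as long as this changes distances little, and since shortest paths are thin, what matters is the number $M$ of vertices of positive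 length in a thin set. A second logarithm arises because several balls may be needed, and the cost of each cut must be charged to the $y$-volume of its ball. It compares the total volume with the volume of a small ball, and thinness bounds the latter from below by a constant.

\begin{proposition}\label{prop:round}
Let $\mu\ge0$ be weights on $E$ with $\mu(E)>0$. Let $\ell:V\to\mathbb Q_{\ge0}$, $Y:E\to\mathbb Q_{\ge0}$, $\delta:E\times E\to[0,1]$ and integers $U,M\ge1$ satisfy
\begin{enumerate}
\item[(R1)] $\ell(v)\le Y(E_v)$ for all $v$, and $Y(E)\le U$;
\item[(R2)] $\delta$ satisfies \eqref{eq:spread};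
\item[(R3)] $\ell(P)\ge\delta(P)-\frac1{16}$ for every thin path $P$;
\item[(R4)] every thin set contains at most $M$ vertices with $\ell(v)>0$.
\end{enumerate}
Put $Q=\lceil\log(16M)\rceil$ and $\Lambda=\lceil\log(256U)\rceil$. In time polynomial in $n+m$ and the bit lengths of $\mu,\ell,Y,U,M$ one can deterministically compute a set $S$ with $\rho^*(S)\le384\,Q\Lambda U$ and $\mu(K)\le\frac34\mu(E)$ for every component $K$ of $H-S$.
\end{proposition}

\begin{proof}
\emph{Truncation.} Let $\eta=\frac1{16M}$. Put $\ell'(v)=\ell(v)$ if $\ell(v)\ge\eta$ and $\ell'(v)=0$ otherwise, and let $d'(e,e')\in[0,\infty]$ be the least $\ell'$-length of a path from $e$ to $e'$. If it is finite, it is attained by a thin path $P$ (Lemma~\ref{lem:thin}), and by (R4) and (R3) we have $\ell'(P)\ge\ell(P)-M\eta\ge\delta(e,e')-\frac18$. Since $\delta\le1$, this gives $\min(1,d')\ge\delta-\frac18$, and (R2) yields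
\begin{equation}\label{eq:spread2}
\sum_{e'\in E}\mu(e')\min(1,d'(e,e'))\ge\tfrac38\mu(E)\qquad\text{for all }e\in E.
\end{equation}

\emph{Long vertices.} Let $\theta=\frac1{128Q\Lambda}\le\frac1{128}$ and start with $S=S_0=\{v:\ell'(v)\ge\theta\}$. By (R1), $Y/\theta$ covers $S_0$, so $\rho^*(S_0)\le128\,Q\Lambda U$.

\emph{One round.} Call a component $K$ of $H-S$ \emph{big} if $\mu(K)>\frac34\mu(E)$; there is at most one. While a big component $K$ exists, do the following. Pick $e_c\in E_K$. For $e\in E_K$ let $d(e)$ be the least $\ell'$-length of a path from $e_c$ to $e$ with all vertices in $K$. It is finite because $K$ is connected, and $d(e)\ge d'(e_c,e)$. If $v\in K$ and $e,e'\in E_v$, a path to $e$ extends through $v$ to $e'$, so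
\begin{equation}\label{eq:lip}
|d(e)-d(e')|\le\ell'(v)<\theta .
\end{equation}
Put $\operatorname{vol}(r)=Y(\{e\in E_K:d(e)\le r\})$, a nondecreasing step function bounded by $U$.

\emph{Step 1: some $e'\in E_K$ has $d(e')>\frac1{16}$.} Otherwise the left side of \eqref{eq:spread2} at $e_c$ is at most $\frac1{16}\mu(E_K)+\mu(E\setminus E_K)<(\frac1{16}+\frac14)\mu(E)<\frac38\mu(E)$.

\emph{Step 2: $\operatorname{vol}(\frac1{64})\ge\frac1{256}$.} Take a thin shortest path within $K$ from $e_c$ to such an $e'$, with vertices $v_1,v_2,\dots$, and let $a_0$ be minimal with $\sum_{a\le a_0}\ell'(v_a)>\frac1{64}$. Then $\frac1{64}\ge\sum_{a<a_0}\ell'(v_a)>\frac1{64}-\theta\ge\frac1{128}$. Every edge that contains some $v_a$ with $a<a_0$ lies in $E_K$ and is reached by following the path up to $v_a$, so it has $d\le\frac1{64}$. By Lemma~\ref{lem:thin}(i) and (R1), $\operatorname{vol}(\frac1{64})\ge\frac12\sum_{a<a_0}Y(E_{v_a})\ge\frac12\sum_{a<a_0}\ell'(v_a)\ge\frac1{256}$.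

\emph{Step 3: the radius.} Let $J$ be the set of integers $j\ge0$ with $\eta<2^{-j}\le2\theta=\frac1{64Q\Lambda}$. Each such $j$ is less than $\log(16M)$, so $|J|\le Q$. Define
\[
g(r)=\sum_{j\in J}2^{j+1}\,Y\bigl(\{e\in E_K:|d(e)-r|\le2^{-j}\}\bigr).
\]
We claim that $g(r)\le256\,Q\Lambda\operatorname{vol}(r)$ for some $r$ in $I=[\frac1{32},\frac1{16}]$ that can be found quickly. For $j\in J$ and $r\in I$ let $\psi_j(r)=\ln\operatorname{vol}(r+2^{-j})-\ln\operatorname{vol}(r-2^{-j})\ge0$. Since $2^{-j}\le\frac1{64}$, all arguments of $\operatorname{vol}$ are at least $\frac1{64}$, where $\ln\operatorname{vol}$ takes values in $[-\ln256,\ln U]$ by Step 2; this interval has length at most $\Lambda$. Shifting the variable in the two terms and canceling gives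
\[
\int_I\psi_j(r)\,dr=\int_{1/16-2^{-j}}^{1/16+2^{-j}}\ln\operatorname{vol}(r)\,dr-\int_{1/32-2^{-j}}^{1/32+2^{-j}}\ln\operatorname{vol}(r)\,dr\le2\cdot2^{-j}\Lambda .
\]
As $|I|=\frac1{32}$, the average of $\sum_{j\in J}2^j\psi_j$ over $I$ is at most $32\cdot2Q\Lambda=64Q\Lambda$. Call the points $d(e)$ and $d(e)\pm2^{-j}$ ($e\in E_K$, $j\in J$) and the ends of $I$ \emph{breakpoints}. All $\psi_j$ are constant on each open interval between consecutive breakpoints, so on one of these intervals inside $I$ we have $\sum_j2^j\psi_j\le64Q\Lambda$. There $\psi_j\le64Q\Lambda\,2^{-j}\le1$ for each $j\in J$; this is the reason for removing the long vertices first. By convexity, $\exp(\psi)-1\le2\psi$ for $\psi\in[0,1]$. For $r$ in this interval no edge has $d(e)=r-2^{-j}$, so the $Y$-weight in the $j$th term of $g(r)$ equals $\operatorname{vol}(r+2^{-j})-\operatorname{vol}(r-2^{-j})$, and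
\[
g(r)=\sum_{j\in J}2^{j+1}\bigl(\exp(\psi_j(r))-1\bigr)\operatorname{vol}(r-2^{-j})\le4\operatorname{vol}(r)\sum_{j\in J}2^j\psi_j(r)\le256\,Q\Lambda\operatorname{vol}(r).
\]
The algorithm evaluates $g(r)/\operatorname{vol}(r)$ at the midpoints of all intervals between consecutive breakpoints in $I$ and takes the $r$ with the least value.

\emph{Step 4: the cut.} Add to $S$ the set $S(r)$ of all $v\in K$ with edges $e,e'\in E_v$ such that $d(e)\le r<d(e')$. Let $v\in S(r)$. By \eqref{eq:lip}, $0<\ell'(v)<\theta$, hence $\ell'(v)\ge\eta$. Let $j\ge0$ be the integer with $2^{-j-1}\le\ell'(v)<2^{-j}$. Then $2^{-j}>\eta$ and $2^{-j}\le2\ell'(v)<2\theta$, so $j\in J$. By \eqref{eq:lip} the values of $d$ on $E_v$ lie in an interval of length at most $\ell'(v)$ that contains $r$, so all edges of $E_v$ are counted in the $j$th term of $g(r)$. Give each $e\in E_K$ the weight $\sum2^{j+1}Y(e)$, summed over the $j\in J$ with $|d(e)-r|\le2^{-j}$. The total is $g(r)$, and $v$ receives at least $2^{j+1}Y(E_v)\ge2^{j+1}\ell'(v)\ge1$. Hence $\rho^*(S(r))\le256\,Q\Lambda\operatorname{vol}(r)$.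

\emph{Step 5: progress.} A vertex of $K\setminus S(r)$ is \emph{inner} if all its edges have $d\le r$, and \emph{outer} if all its edges have $d>r$; one of the two holds, and no edge contains vertices of both kinds. So each new component $K'\subseteq K$ consists of inner vertices or of outer vertices. If $K'$ is inner, any two edges of $E_{K'}$ are at $d'$-distance at most $2r\le\frac18$, through $e_c$. If $K'$ were big, the left side of \eqref{eq:spread2} at an edge of $E_{K'}$ would be at most $\frac18\mu(K')+\mu(E)-\mu(K')<(1-\frac78\cdot\frac34)\mu(E)=\frac{11}{32}\mu(E)<\frac38\mu(E)$. The components of $H-S$ other than $K$ are unchanged and not big. So the next big component, if there is one, is outer, and its edges lie in $E_K$ outside the ball $\{e\in E_K:d(e)\le r\}$, which contains $e_c$.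

The balls of different rounds are therefore disjoint and nonempty. There are at most $m$ rounds, their volumes add up to at most $Y(E)\le U$, and at the end no component is big and $\rho^*(S)\le(128+256)\,Q\Lambda U$. Each round computes shortest paths and examines $O(mQ)$ breakpoints.
\end{proof}

A solution $(1,\delta,x,y)$ of the basic program satisfies (R1)--(R4) with $\ell=x$, $Y=y$, $U=k$ and $M=n$, by \eqref{eq:path}. This gives separators of cost $O(k\log(2n)\log(2k))$, a bound of the same form as in (a). The number $n$ enters through $M$ alone. \emph{The task is to construct lengths with $\log M$ polylogarithmic in $kW$}, at the price of a small loss in (R3) and a slightly larger $U$.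

\section{The idea in the smallest cases}\label{sec:idea}

Fix the decomposition $(T,B)$ of Theorem~\ref{thm:sep}, let $N=|V(T)|$, and fix for each edge $e$ a \emph{home} $\tau(e)\in V(T)$ with $e\subseteq B_{\tau(e)}$. Thus
\begin{equation}\label{eq:home}
v\in e\quad\text{implies}\quad\tau(e)\in T_v .
\end{equation}
Let $S^*,y^*$ be as in Lemma~\ref{lem:integral}, and place the mass $y^*(e)$ at $\tau(e)$.

\subsection*{Locating the separator}
Let $k=1$, and let $t$ be a centroid of $T$ for this mass. If $v\notin B_t$, then $T_v$ lies in a component of $T-t$, which by \eqref{eq:home} contains the homes of all edges of $E_v$. So $y^*(E_v)\le\frac12<1$, and $v\notin S^*$. Hence $S^*\subseteq B_t$, and for this $t$ the basic program stays feasible under the constraint that $x$ vanishes outside $B_t$. By Lemma~\ref{lem:thin}(ii), any solution satisfies (R4) with $M=2W$, and Proposition~\ref{prop:round} gives a separator of cost $O(\log(2W))$. Trying all $t$ costs $N$ linear programs.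

For $k=2$, each of the at most three components of $T-t$ has mass at most $1$, and the same argument inside a component $D'$ shows that a vertex $v\in S^*$ with $T_v\subseteq D'$ lies in the bag of a centroid $t'$ of $D'$. So $S^*$ lies in a union of four bags, to be found among up to $N^4$ choices. For general $k$ the recursion stops after $\log(2k)$ halvings, but the number of bags to be guessed grows with $k$, and it is the exponent of $N$.

\subsection*{Replacing enumeration by mixtures}
The guesses in different components of $T-t$ constrain $x$ on disjoint sets of vertices. A linear program can exploit this. For $k=1$, ask for fractional cuts $(w_t,\delta_t,x_t,y_t)$, one for each \emph{scenario} $t$, with $x_t=0$ outside $B_t$, whose sum has weight $1$ and satisfies \eqref{eq:spread}. For $k=2$, ask in addition that for each component $D'$ of $T-t$ the cut of scenario $t$ be a sum of cuts indexed by $t'\in D'$, each with its own vanishing condition. This takes at most $N^2$ blocks of variables instead of $N^4$ programs. The price is that the solution is a mixture, and a mixture of many scenarios can have many small lengths again.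

\begin{example}\label{ex:path}
Let $V=\{v_1,\dots,v_n\}$, $e_0=\{v_1\}$, $e_a=\{v_a,v_{a+1}\}$ for $0<a<n$, and $e_n=\{v_n\}$. Let $T$ be the path with bags $B_a=e_a$, let $k=W=1$, and let $\mu$ be $1$ on $e_0,e_n$ and $0$ elsewhere. For $t=1,\dots,n$ let $\hat x_t$ and $\hat y_t$ be the indicators of $v_t$ and $e_t$, and for $a\le b$ let $\hat\delta_t(e_a,e_b)$ be $1$ if $a<t\le b$ and $0$ otherwise. This is a fractional cut of weight $1$ with $\hat x_t=0$ outside $B_t$, and $\hat\delta_t(e,e_0)+\hat\delta_t(e,e_n)=1$ for all $e$, which is \eqref{eq:spread}. The uniform mixture has $x\equiv\frac1n$, $y(e_a)=\frac1n$ for $a\ge1$, and $\delta(e_a,e_b)=(b-a)/n$. As $V$ is thin, $M=n$.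

Draw $R$ scenarios independently and uniformly, let $q_t$ be the fraction of draws equal to $t$, and put $\ell=\sum_tq_t\hat x_t$ and $\tilde\delta=\sum_tq_t\hat\delta_t$. Now $M\le R$. We need (R3) for all pairs $a<b$ at once, with $R$ independent of $n$, so a union bound over pairs is not available. Instead, each $\tilde\delta(e_a,e_b)$ has mean $\delta(e_a,e_b)$ and variance at most $\frac1{4R}$, so some sample satisfies
\[
\sum_{e,e'}y(e)y(e')\bigl(\tilde\delta(e,e')-\delta(e,e')\bigr)^2\le\frac1{4R}.
\]
Fix $\varepsilon>0$ with $\varepsilon n$ an integer, and let $R\ge\frac1{4\varepsilon^4}$. Let $a<b$. If $b-a<2\varepsilon n$, then $\delta(e_a,e_b)<2\varepsilon$ and nothing is needed. Otherwise the blocks $a<a'\le a+\varepsilon n$ and $b-\varepsilon n<b'\le b$ have $y$-mass $\varepsilon$ each, so some pair $(a',b')$ from them has squared deviation at most $\frac1{4R\varepsilon^2}\le\varepsilon^2$. Since $a<a'\le b'\le b$,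
\[
\sum_{a<t\le b}\ell(v_t)\ge\tilde\delta(e_{a'},e_{b'})\ge\delta(e_{a'},e_{b'})-\varepsilon\ge\delta(e_a,e_b)-3\varepsilon .
\]
So control on average, with respect to $y\otimes y$, gives control of every pair.
\end{example}

The argument is general. By (L3) and thinness, an initial piece of a thin path of $x$-length $\varepsilon$ touches edges of $y$-mass at least $\varepsilon/2$, while the total $y$-mass is at most $k$. One case escapes: the length of the path may be concentrated on one vertex, so that the two end blocks do not exist.

\begin{example}\label{ex:large}
Take a vertex $v_A$ for each $g$-element subset $A$ of $\{1,\dots,2g\}$, edges $f_i=\{v_A:i\in A\}$ for $1\le i\le 2g$, and for each $A$ two edges $e_A,e'_A$, both equal to $\{v_A\}$. Let scenario $i$ be the integral cut of $S=f_i$ with the cover concentrated on $f_i$; it has $\delta(e_A,e'_A)=1$ if $i\in A$ and $0$ otherwise. The uniform mixture has $\delta(e_A,e'_A)=\frac12=x(v_A)$. Any sample of at most $g$ scenarios misses some $A$ and gives $v_A$ the length $0$.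
\end{example}

The remedy is to keep the lengths $x(v)\ge\varepsilon$ of the mixture in addition to the sampled lengths. This is affordable for (R4): on a thin set $\sum_vx(v)\le2y(E)\le2k$, so at most $2k/\varepsilon$ vertices are kept.

\section{The scenario program}\label{sec:scenario}

Let $h=\log(2k)$; this is a positive integer because $k$ is a power of two. If each level of the recursion guessed the centroid exactly, the program would have up to $(4N)^h$ blocks, which is not a polynomial of fixed degree. So we guess more slowly: a step chooses among about $p\approx N^{1/h}$ cells the one that contains the centroid. The rest of the subtree falls into parts of half the mass, and the cell itself is smaller by a factor $p$. Then $h$ steps of either kind end the recursion, and the number of blocks is about $p^{2h}\approx N^2$. A cell must have few boundary edges, because the vertices that straddle its boundary will be paid for directly.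

\begin{lemma}[Cells]\label{lem:cells}
Let $D$ be a tree with $|D|\ge2$ nodes and maximum degree at most $3$, and let $p\ge2$ be an integer. In polynomial time $D$ can be partitioned into at most $8p$ connected cells, each of size at most $\max(1,|D|/p)$ and each joined to the rest of $D$ by at most three edges.
\end{lemma}

\begin{proof}
Root $D$ and let $z=|D|/p$. While possible, take a deepest node whose remaining subtree has more than $z$ nodes, mark it, and remove its remaining subtree. At least one node is marked because $|D|>z$, and fewer than $p$ because each removal takes more than $z$ nodes. Every component of $D$ minus the marked nodes has at most $z$ nodes. Indeed, if its top node is a child of a marked node, the component is the remaining subtree of that child at the time its parent was marked, and the parent was a deepest candidate; if its top node is the root, the component is what remains at the end.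

Let $A$ consist of the marked nodes and of the nodes with at least two children whose subtrees contain marked nodes. The latter are the branching nodes of the union of the paths from the root to the marked nodes, a rooted tree with fewer than $p$ leaves; so there are fewer than $p$ of them, and $|A|<2p$. The subtree of each node of $A$ contains a marked node, so the lowest common ancestor of two nodes of $A$ is in $A$.

The cells are the singletons $\{a\}$, $a\in A$, and the components of $D-A$. Singletons have at most three boundary edges by the degree bound. A component $G$ of $D-A$ has at most $z$ nodes and at most one edge going up. Suppose it had two edges going down, to $a_1\ne a_2$ in $A$; the parents of $a_1,a_2$ lie in $G$, and so does the path between them. If $a_1$ were an ancestor of $a_2$, this path would contain $a_1$. So neither is an ancestor of the other, and their lowest common ancestor lies on this path, hence in $G\cap A=\emptyset$, a contradiction. So $G$ has at most two boundary edges. Each $G$ is adjacent to a node of $A$, which has at most three neighbors, so there are at most $|A|+3|A|\le8p$ cells.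
\end{proof}

Let $p$ be the least integer with $p\ge2$ and $p^h\ge N$. Then $p=\max(2,\lceil N^{1/h}\rceil)\le2N^{1/h}$.

\subsection*{The scenario tree}
The rooted tree $\mathcal T$ has \emph{OR nodes} $\alpha$, each labeled by a subtree $D_\alpha$ of $T$ and a mass bound $\kappa_\alpha$, and \emph{AND nodes} $\gamma$. The root is the OR node with label $(T,k)$. An OR node $\alpha$ is a \emph{pruned leaf} if $\kappa_\alpha<1$, and a \emph{singleton leaf} if $\kappa_\alpha\ge1$ and $|D_\alpha|=1$. Otherwise $D_\alpha$ is partitioned by Lemma~\ref{lem:cells}, and $\alpha$ has one AND child $\gamma$ for each cell, which we call $D_\gamma$. The children of $\gamma$ are the \emph{heavy} OR node $(D_\gamma,\kappa_\alpha)$ and a \emph{light} OR node $(D',\kappa_\alpha/2)$ for each of the at most three components $D'$ of $D_\alpha\setminus D_\gamma$. So $\gamma$ has at most four children, and their subtrees partition $D_\alpha$. For an OR node $\alpha$ put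
\[
V_\alpha=\{v:T_v\subseteq D_\alpha\},\qquad E_\alpha=\{e:\tau(e)\in D_\alpha\}.
\]
By \eqref{eq:home}, $E_v\subseteq E_\alpha$ for $v\in V_\alpha$. At the root, $V_\alpha=V$ and $E_\alpha=E$. The sets $E_{\alpha'}$ of the children $\alpha'$ of an AND child of $\alpha$ partition $E_\alpha$.

The \emph{height} of an OR node is the largest number of OR-to-OR steps down to a leaf. After $h$ light steps the mass bound is $k/2^h=\frac12$. After $h$ heavy steps the subtree has size at most $\max(1,N/p^h)=1$, since light steps do not increase the size. So the root has height at most $2h$. Each OR node has at most $8p\cdot4$ OR grandchildren, so the number of OR nodes is at most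
\begin{equation}\label{eq:size}
2(32p)^{2h}\le2\cdot64^{2h}N^2=2(2k)^{12}N^2 ,
\end{equation}
and there are at most as many AND nodes, since each has a heavy child of its own. For $k=1$ and $N\ge2$ we have $p\ge N$, all cells are singletons, and $\mathcal T$ has the scenarios $t$ of Section~\ref{sec:idea} as its AND nodes.

\subsection*{The program}
For each node $\xi$ of $\mathcal T$ there are variables $\mathbf c_\xi=(w_\xi,\delta_\xi,x_\xi,y_\xi)$, subject to
\begin{enumerate}
\item[(S1)] each $\mathbf c_\xi$ is a fractional cut, that is, satisfies (L1)--(L4);
\item[(S2)] $\mathbf c_\alpha=\sum_\gamma\mathbf c_\gamma$ for a non-leaf OR node $\alpha$, summed over its AND children;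
\item[(S3)] $\mathbf c_{\alpha'}=\mathbf c_\gamma$ for an AND node $\gamma$ and each child $\alpha'$ of $\gamma$;
\item[(S4)] $x_\alpha(v)=0$ for a pruned leaf $\alpha$ and all $v\in V_\alpha$;
\item[(S5)] $w_{\mathrm{root}}=1$, and $\delta_{\mathrm{root}}$ satisfies \eqref{eq:spread}.
\end{enumerate}

\begin{lemma}\label{lem:feasible}
If $\operatorname{fhtw}(H)\le k$, the scenario program is feasible.
\end{lemma}

\begin{proof}
Let $\mathbf c^*=(1,\delta^*,x^*,y^*)$ be the integral cut of Lemma~\ref{lem:integral}. We select nodes of $\mathcal T$ from the top down, keeping $y^*(E_\alpha)\le\kappa_\alpha$ for selected OR nodes. Select the root. For a selected non-leaf OR node $\alpha$, let $c$ be a centroid of $D_\alpha$ for the masses $y^*(e)$ at $\tau(e)$, $e\in E_\alpha$; select the AND child $\gamma$ with $c\in D_\gamma$ and all children of $\gamma$. The cell $D_\gamma$ has mass at most $\kappa_\alpha$. A component of $D_\alpha\setminus D_\gamma$ is connected and avoids $c$, so it lies in a component of $D_\alpha-c$ and has mass at most $\kappa_\alpha/2$. Put $\mathbf c_\xi=\mathbf c^*$ for selected $\xi$ and $\mathbf c_\xi=0$ otherwise. Then (S1) and (S5) hold.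 A selected non-leaf OR node has exactly one selected child, a selected AND node has all children selected, and no child of an unselected node is selected; this gives (S2) and (S3). If $\alpha$ is a selected pruned leaf and $v\in V_\alpha$, then $y^*(E_v)\le y^*(E_\alpha)\le\kappa_\alpha<1$, so $v\notin S^*$; this gives (S4).
\end{proof}

If the program is infeasible, the algorithm reports $\operatorname{fhtw}(H)>k$. Otherwise fix a solution. For $w_\xi>0$ let $(1,\hat\delta_\xi,\hat x_\xi,\hat y_\xi)=\mathbf c_\xi/w_\xi$, a fractional cut of weight $1$. By (S3), the children of an AND node have the same normalized cut as the AND node, and at the root $\hat\delta_{\mathrm{root}}=\delta_{\mathrm{root}}$.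

\section{Sparsification}\label{sec:sparse}

At each OR node the normalized cut is a mixture of up to $8p$ scenarios, and we replace it by a mixture of at most $R$ of them, as in Example~\ref{ex:path}. Let
\[
\varepsilon=\frac1{480\,hW(2k)^4},\qquad R=\Bigl\lceil\frac{2hk^2}{\varepsilon^4}\Bigr\rceil .
\]
The value of $\varepsilon$ makes the errors of all levels add up to $\frac1{16}$ (Lemma~\ref{lem:lengths}), and $R$ makes the sampling error at most $\varepsilon$ (Lemma~\ref{lem:reroute}). Both $1/\varepsilon$ and $R$ are polynomial in $kW$ and independent of $n$. Besides preserving distances on average, the sample must not inflate the cover: a factor $1+\frac1h$ per level compounds to a constant over $2h$ levels.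

\begin{lemma}\label{lem:sample}
Let $\alpha$ be a non-leaf OR node with $w_\alpha>0$. One can deterministically compute, in time polynomial in $R$ and the bit length of the program and its solution, weights $q_\gamma\in\frac1R\mathbb Z_{\ge0}$ on the AND children $\gamma$ of $\alpha$ with $w_\gamma>0$ such that $\sum_\gamma q_\gamma=1$ and
\begin{align}
\sum_\gamma q_\gamma\,\hat y_\gamma(E_\alpha)&\le\Bigl(1+\frac1h\Bigr)\hat y_\alpha(E_\alpha),\label{eq:C}\\
\sum_{e,e'\in E_\alpha}\hat y_\alpha(e)\hat y_\alpha(e')\Bigl(\sum_\gamma q_\gamma\hat\delta_\gamma(e,e')-\hat\delta_\alpha(e,e')\Bigr)^2&\le\frac{hk^2}{2R}.\label{eq:D}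
\end{align}
\end{lemma}

\begin{proof}
All sums over $\gamma$ range over the children with $w_\gamma>0$; the cuts of the other children vanish. Let $\pi_\gamma=w_\gamma/w_\alpha$. By (S2), $\sum_\gamma\pi_\gamma=1$, $\sum_\gamma\pi_\gamma\hat y_\gamma=\hat y_\alpha$ and $\sum_\gamma\pi_\gamma\hat\delta_\gamma=\hat\delta_\alpha$. If $\hat y_\alpha(E_\alpha)=0$, then $\hat y_\gamma(E_\alpha)=0$ for all these $\gamma$, both left sides vanish for every $q$, and we put weight $1$ on one child.

Otherwise let $a_\gamma=\hat y_\gamma(E_\alpha)/\hat y_\alpha(E_\alpha)$, $\Delta_\gamma=\hat\delta_\gamma-\hat\delta_\alpha$, $\nu(e,e')=\hat y_\alpha(e)\hat y_\alpha(e')$, $\sigma^2(e,e')=\sum_\gamma\pi_\gamma\Delta_\gamma(e,e')^2$ and $\lambda=4R/(hk^2)$. Draw $\gamma_1,\dots,\gamma_R$ independently from $\pi$, let $q_\gamma$ be the fraction of draws equal to $\gamma$, and combine the two goals into one nonnegative quantity,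
\[
\Psi=\frac1R\sum_{i\le R}a_{\gamma_i}+\frac\lambda{R^2}\sum_{e,e'\in E_\alpha}\nu(e,e')\Bigl(\sum_{i\le R}\Delta_{\gamma_i}(e,e')\Bigr)^2 .
\]
The first term is the ratio of the left side of \eqref{eq:C} to $\hat y_\alpha(E_\alpha)$, and the second is $\lambda$ times the left side of \eqref{eq:D}. Since $a_{\gamma_i}$ has mean $1$ and the $\Delta_{\gamma_i}(e,e')$ are independent with mean $0$ and variance $\sigma^2(e,e')$, for $0\le i\le R$
\begin{multline*}
\mathbb E[\Psi\mid\gamma_1,\dots,\gamma_i]=\frac1R\Bigl(\sum_{j\le i}a_{\gamma_j}+R-i\Bigr)\\
+\frac\lambda{R^2}\sum_{e,e'\in E_\alpha}\nu(e,e')\Bigl[\Bigl(\sum_{j\le i}\Delta_{\gamma_j}(e,e')\Bigr)^2+(R-i)\,\sigma^2(e,e')\Bigr].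
\end{multline*}
A random variable $\xi$ with values in $[0,1]$ and mean $\bar\xi$ has variance at most $\bar\xi-\bar\xi^2\le\frac14$, so $\sigma^2\le\frac14$; and $\sum\nu=\hat y_\alpha(E_\alpha)^2\le k^2$. The case $i=0$ gives $\mathbb E\Psi\le1+\lambda k^2/(4R)=1+\frac1h$. The conditional expectation given $\gamma_1,\dots,\gamma_i$ is the $\pi$-average over $\gamma_{i+1}$ of the conditional expectations given $\gamma_1,\dots,\gamma_{i+1}$, so some value of $\gamma_{i+1}$ does not increase it, and the formula lets us find one. After $R$ such choices, $\Psi\le1+\frac1h$. Each of the two terms obeys this bound; the first gives \eqref{eq:C}, and the second bounds the left side of \eqref{eq:D} by $(1+\frac1h)/\lambda\le2/\lambda=hk^2/(2R)$.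
\end{proof}

The \emph{active} nodes are defined from the top down: the root is active; the AND children with $q_\gamma>0$ of an active non-leaf OR node are active; all children of an active AND node are active. Active nodes have $w>0$, so Lemma~\ref{lem:sample} applies wherever it is needed. An active OR node has at most $R$ active children and at most $4R$ active grandchildren, so there are at most $2(4R)^{2h}$ active OR nodes. From now on, $\sum_\gamma$ ranges over the active children of the OR node under discussion.

\section{Lengths and their cover}\label{sec:lengths}

We now read off lengths $\ell$ and a cover $Y$ from the active part of $\mathcal T$. A vertex $v$ travels down the tree as long as $T_v$ fits into the current subtree. It is charged when it straddles a cell boundary or reaches a singleton leaf, it is dropped at a pruned leaf, and on the way it keeps the large values of $\hat x$, as Example~\ref{ex:large} requires.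

For an AND child $\gamma$ of $\alpha$ let $X_\gamma$ be the set of $v\in V_\alpha$ such that $T_v$ meets both $D_\gamma$ and $D_\alpha\setminus D_\gamma$. Such a $T_v$ is connected and lies in $D_\alpha$, so it contains one of the at most three edges of $D_\alpha$ that leave $D_\gamma$. Hence $X_\gamma$ lies in a union of three bags, and by Lemma~\ref{lem:thin}(ii),
\begin{equation}\label{eq:X}
\text{a thin set contains at most $6W$ vertices of $X_\gamma$.}
\end{equation}
If $v\in V_\alpha\setminus X_\gamma$, then $T_v$ lies in $D_\gamma$ or in one component of $D_\alpha\setminus D_\gamma$, so $v\in V_{\alpha'}$ for exactly one child $\alpha'$ of $\gamma$; call it $\gamma[v]$. For $e\in E_\alpha$ let $\gamma[e]$ be the child $\alpha'$ of $\gamma$ with $e\in E_{\alpha'}$. If $v\in V_\alpha\setminus X_\gamma$ and $e\in E_v$, then $\gamma[e]=\gamma[v]$ by \eqref{eq:home}.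

For active OR nodes $\alpha$ define $\ell_\alpha$ on $V_\alpha$ and $Y_\alpha$ on $E_\alpha$, from the leaves up. At a pruned leaf, $\ell_\alpha=0$ and $Y_\alpha=0$. At a singleton leaf, $\ell_\alpha=\hat x_\alpha$ and $Y_\alpha=\hat y_\alpha$. At a non-leaf node let $\bar x_\alpha(v)=\hat x_\alpha(v)$ if $\hat x_\alpha(v)\ge\varepsilon$ and $\bar x_\alpha(v)=0$ otherwise, so that $\hat x_\alpha\le\bar x_\alpha+\varepsilon$, and put
\begin{align*}
\ell_\alpha(v)&=\bar x_\alpha(v)+\sum_\gamma q_\gamma\,\ell_\gamma(v),\qquad
\ell_\gamma(v)=\begin{cases}\hat x_\gamma(v)&\text{if }v\in X_\gamma,\\ \ell_{\gamma[v]}(v)&\text{if }v\in V_\alpha\setminus X_\gamma,\end{cases}\\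
Y_\alpha(e)&=\hat y_\alpha(e)+\sum_\gamma q_\gamma\bigl(\hat y_\gamma(e)+Y_{\gamma[e]}(e)\bigr).
\end{align*}
Let $\ell=\ell_{\mathrm{root}}$ and $Y=Y_{\mathrm{root}}$. It matters that $Y_\alpha$ lives on $E_\alpha$ only. Charging all of $\hat y$ at each of the four children of an AND node would multiply the cost by $4$ per level; as the children partition $E_\alpha$, each level costs about $k$ in total.

\begin{lemma}[Condition (R1)]\label{lem:cover}
$\ell(v)\le Y(E_v)$ for all $v\in V$, and $Y(E)\le40hk$.
\end{lemma}

\begin{proof}
We show $\ell_\alpha(v)\le Y_\alpha(E_v)$ for $v\in V_\alpha$ by induction on the height. At leaves this is trivial or is (L3). At a non-leaf node, $\bar x_\alpha(v)\le\hat y_\alpha(E_v)$ by (L3). For each active child $\gamma$, either $v\in X_\gamma$ and $\ell_\gamma(v)=\hat x_\gamma(v)\le\hat y_\gamma(E_v)$, or $\ell_\gamma(v)=\ell_{\gamma[v]}(v)\le Y_{\gamma[v]}(E_v)=\sum_{e\in E_v}Y_{\gamma[e]}(e)$. Summing with the weights $q_\gamma$ gives the claim.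

For the total, let $c_j=(1+\frac1h)^j(2j+1)$. We show $Y_\alpha(E_\alpha)\le c_j\,\hat y_\alpha(E_\alpha)$ for active $\alpha$ of height at most $j$. At leaves this holds with $c_0=1\le c_j$. At a non-leaf node, $j\ge1$, and over the children $\alpha'$ of an active child $\gamma$ we have $\sum_{\alpha'}Y_{\alpha'}(E_{\alpha'})\le c_{j-1}\sum_{\alpha'}\hat y_\gamma(E_{\alpha'})=c_{j-1}\hat y_\gamma(E_\alpha)$, by induction and (S3). With \eqref{eq:C},
\[
Y_\alpha(E_\alpha)\le\hat y_\alpha(E_\alpha)\Bigl[1+\Bigl(1+\frac1h\Bigr)(1+c_{j-1})\Bigr]\le c_j\,\hat y_\alpha(E_\alpha),
\]
because $(1+\frac1h)c_{j-1}=(1+\frac1h)^j(2j-1)$ and $1+(1+\frac1h)\le2(1+\frac1h)^j$. At the root, $j=2h$ gives $Y(E)\le\exp(2)\,(4h+1)k\le7.4\cdot5hk\le40hk$.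
\end{proof}

\begin{lemma}[Condition (R4)]\label{lem:count}
A thin set contains at most $M:=2(4R)^{2h}\bigl(2k/\varepsilon+6WR+2W\bigr)$ vertices with $\ell(v)>0$.
\end{lemma}

\begin{proof}
Let $X$ be thin and $v\in X$ with $\ell(v)>0$. Unfolding the recursion, there is an active OR node $\alpha$ with $v\in V_\alpha$ at which one of three things happens. First, $\bar x_\alpha(v)>0$, that is, $\hat x_\alpha(v)\ge\varepsilon$; as $\sum_{u\in X}\hat x_\alpha(u)\le\sum_{u\in X}\hat y_\alpha(E_u)\le2k$ by (L3), Lemma~\ref{lem:thin}(i) and (L4), at most $2k/\varepsilon$ vertices of $X$ do this at a given $\alpha$. Second, $v\in X_\gamma$ for one of the at most $R$ active children $\gamma$ of $\alpha$; by \eqref{eq:X} this accounts for at most $6WR$ vertices. Third, $\alpha$ is a singleton leaf with $D_\alpha=\{t\}$, and $v\in V_\alpha\subseteq B_t$; this accounts for at most $2W$ vertices. Multiply by the number of active OR nodes.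
\end{proof}

It remains to prove (R3). The next lemma crosses one OR node. It is the argument of Example~\ref{ex:path}: the ends of the path are moved, at small cost, to a pair of edges whose distance the sample preserves (Figure~\ref{fig:reroute}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0.2,0) -- (11.8,0);
\draw[very thick] (2,0) -- (10,0);
\foreach \x in {1,...,11} \fill (\x,0) circle (1.8pt);
\node[left] at (0.2,0) {$e_0$};
\node[right] at (11.8,0) {$e_r$};
\node[below] at (1,-0.2) {$v_1$};
\node[below] at (2,-0.2) {$v_a$};
\node[below] at (4,-0.2) {$v_{i_1}$};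
\node[below] at (8,-0.2) {$v_{i_2}$};
\node[below] at (10,-0.2) {$v_{a'}$};
\node[below] at (11,-0.2) {$v_r$};
\draw (2,0.45) ellipse (0.33 and 0.65);
\node at (2,0.6) {$f$};
\draw (10,0.45) ellipse (0.33 and 0.65);
\node at (10,0.6) {$f'$};
\draw[|-|] (0.8,-0.95) -- (4.2,-0.95) node[midway,below] {length $\ge\varepsilon$};
\draw[|-|] (7.8,-0.95) -- (11.2,-0.95) node[midway,below] {length $\ge\varepsilon$};
\end{tikzpicture}
\caption{Rerouting a thin path from $e_0$ to $e_r$. The shortest initial and final blocks of vertices of length at least $\varepsilon$ each touch edges of mass at least $\varepsilon/2$. Among these edges there is a pair $f\ni v_a$, $f'\ni v_{a'}$ whose distance survives sampling, and the path is replaced by the one from $f$ along the thick part to $f'$.}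
\label{fig:reroute}
\end{figure}

\begin{lemma}[Rerouting]\label{lem:reroute}
Let $\alpha$ be an active non-leaf OR node and $P=(e_0,v_1,\dots,v_r,e_r)$ a thin path with all vertices in $V_\alpha$. There is a path $P'$, whose vertex sequence is empty or is a block $v_a,v_{a+1},\dots,v_{a'}$ of consecutive vertices of $P$, such that
\begin{equation}\label{eq:reroute}
\hat\delta_\alpha(P)\le5\varepsilon+\bar x_\alpha(P)+\sum_\gamma q_\gamma\,\hat\delta_\gamma(P').
\end{equation}
\end{lemma}

\begin{proof}
Write $\hat x,\bar x,\hat y,\hat\delta$ for the functions at $\alpha$. By \eqref{eq:path}, $\hat\delta(P)\le\hat x(P)$. If $\hat x(P)<2\varepsilon$, take $P'=(e_0)$. Otherwise let $i_1$ be minimal with $\sum_{i\le i_1}\hat x(v_i)\ge\varepsilon$ and $i_2$ maximal with $\sum_{i\ge i_2}\hat x(v_i)\ge\varepsilon$; then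
\begin{equation}\label{eq:ends}
\sum_{i<i_1}\hat x(v_i)<\varepsilon,\qquad\sum_{i>i_2}\hat x(v_i)<\varepsilon .
\end{equation}
If $i_1>i_2$, every index occurs in one of these two sums, so $\hat x(P)<2\varepsilon$, which we have excluded. If $i_1=i_2$, then $\hat\delta(P)\le\hat x(P)<2\varepsilon+\hat x(v_{i_1})\le3\varepsilon+\bar x(v_{i_1})$, and again $P'=(e_0)$ works; this is the case of Example~\ref{ex:large}.

Let $i_1<i_2$. Put $F=\bigcup_{i\le i_1}E_{v_i}$ and $F'=\bigcup_{i\ge i_2}E_{v_i}$; both are subsets of $E_\alpha$. By Lemma~\ref{lem:thin}(i) and (L3), $\hat y(F)\ge\frac12\sum_{i\le i_1}\hat y(E_{v_i})\ge\frac12\sum_{i\le i_1}\hat x(v_i)\ge\frac\varepsilon2$, and the same computation with the indices $i\ge i_2$ gives $\hat y(F')\ge\frac\varepsilon2$. Restrict the sum in \eqref{eq:D} to $F\times F'$, where the coefficients add up to at least $\varepsilon^2/4$. Some pair $(f,f')\in F\times F'$ has squared deviation at most $\frac{hk^2}{2R}\cdot\frac4{\varepsilon^2}=\frac{2hk^2}{R\varepsilon^2}\le\varepsilon^2$, so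
\[
\hat\delta(f,f')\le\varepsilon+\sum_\gamma q_\gamma\,\hat\delta_\gamma(f,f').
\]
Choose $a\le i_1$ with $v_a\in f$ and $a'\ge i_2$ with $v_{a'}\in f'$; then $a<a'$. Apply \eqref{eq:path} to the paths $(e_0,v_1,\dots,e_{a-1},v_a,f)$ and $(f',v_{a'},e_{a'},\dots,v_r,e_r)$ and use \eqref{eq:ends}:
\begin{align*}
\hat\delta(e_0,f)&\le\sum_{i\le i_1}\hat x(v_i)\le\varepsilon+\hat x(v_{i_1})\le2\varepsilon+\bar x(v_{i_1}),\\
\hat\delta(f',e_r)&\le\sum_{i\ge i_2}\hat x(v_i)\le\varepsilon+\hat x(v_{i_2})\le2\varepsilon+\bar x(v_{i_2}).
\end{align*}
Let $P'=(f,v_a,e_a,\dots,e_{a'-1},v_{a'},f')$. The triangle inequality through $f$ and $f'$ gives \eqref{eq:reroute}, since $\bar x(v_{i_1})+\bar x(v_{i_2})\le\bar x(P)$ for $i_1\ne i_2$.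
\end{proof}

To cross an AND node $\gamma$, cut $P'$ at its vertices in $X_\gamma$; each piece then lives in one child. A path may break into $6W+1$ pieces, and treating the pieces separately would let the error grow like $(6W+1)^{2h}$. Then $1/\varepsilon$, and with it the number $R$ of sampling steps, would not be polynomial. But \eqref{eq:X} bounds the number of cuts for all pieces of the original thin path inside one node of $\mathcal T$ together. So we run the induction on families of paths, and the error grows only with the branching number $4$, that is, like $4^{2h}=(2k)^4$.

\begin{lemma}[Condition (R3)]\label{lem:lengths}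
$\ell(P)\ge\delta_{\mathrm{root}}(P)-\frac1{16}$ for every thin path $P$.
\end{lemma}

\begin{proof}
For a path without vertices, $\delta_{\mathrm{root}}(P)=0$. For an active OR node $\alpha$, a \emph{system in $\alpha$} is a set of thin paths, each with at least one vertex, whose vertex sets are pairwise disjoint subsets of $V_\alpha$ with thin union. For such a path let $\phi_\alpha(P)=\hat\delta_\alpha(P)-\ell_\alpha(P)$. Let $g_0=0$ and $g_j=6W(j-1)+4g_{j-1}$ for $j\ge1$. We prove by induction on $j$: for every active $\alpha$ of height at most $j$ and every system $\mathcal P$ in $\alpha$,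
\begin{equation}\label{eq:system}
\sum_{P\in\mathcal P}\phi_\alpha(P)\le5\varepsilon\,\bigl(j\,|\mathcal P|+g_j\bigr).
\end{equation}

If $\alpha$ is a leaf, then $\hat\delta_\alpha(P)\le\hat x_\alpha(P)=\ell_\alpha(P)$: at a singleton leaf by definition, and at a pruned leaf because both sides of the equality vanish by (S4). So the left side of \eqref{eq:system} is at most $0$. This is the only use of (S4).

Let $\alpha$ be a non-leaf node, so $j\ge1$. For $P\in\mathcal P$ take $P'$ from Lemma~\ref{lem:reroute}; it does not depend on $\gamma$. Its vertices are among those of $P$ and $\ell_\gamma\ge0$, so $\ell_\alpha(P)\ge\bar x_\alpha(P)+\sum_\gamma q_\gamma\ell_\gamma(P')$, and \eqref{eq:reroute} gives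
\begin{equation}\label{eq:or}
\phi_\alpha(P)\le5\varepsilon+\sum_\gamma q_\gamma\bigl(\hat\delta_\gamma(P')-\ell_\gamma(P')\bigr).
\end{equation}
Fix an active child $\gamma$. Deleting from the sequence $P'$ its vertices in $X_\gamma$ leaves subsequences that begin and end with an edge; these are paths. Those without vertices have $\hat\delta_\gamma=0$; call the others \emph{pieces}. The vertices of a piece $G$ lie in $V_\alpha\setminus X_\gamma$, and two consecutive ones $v_i,v_{i+1}$ share the edge $e_i$, so $\gamma[v_i]=\gamma[e_i]=\gamma[v_{i+1}]$. Hence all vertices of $G$ lie in $V_{\alpha'}$ for one child $\alpha'=\gamma[G]$, on which $\ell_\gamma=\ell_{\alpha'}$; also $\hat\delta_\gamma=\hat\delta_{\alpha'}$ by (S3). At a deleted vertex $v$, the two neighboring edges are at $\hat\delta_\gamma$-distance at most $\hat x_\gamma(v)=\ell_\gamma(v)$ by (L2). The triangle inequality gives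
\begin{equation}\label{eq:and}
\hat\delta_\gamma(P')\le\sum_{v\in P'\cap X_\gamma}\ell_\gamma(v)+\sum_G\hat\delta_{\gamma[G]}(G)=\ell_\gamma(P')+\sum_G\phi_{\gamma[G]}(G).
\end{equation}
Now collect the pieces of all $P'$, $P\in\mathcal P$. Their vertex sets are pairwise disjoint and lie in the thin union of $\mathcal P$, so the pieces assigned to a child $\alpha'$ form a system in $\alpha'$. A path with $i$ deleted vertices has at most $i+1$ pieces, and by \eqref{eq:X} at most $6W$ vertices are deleted in all, so there are at most $|\mathcal P|+6W$ pieces. The at most four children are active of height at most $j-1$, so by induction the sum of $\phi_{\gamma[G]}(G)$ over all pieces is at most $5\varepsilon\bigl((j-1)(|\mathcal P|+6W)+4g_{j-1}\bigr)$. Summing \eqref{eq:or} over $P$, and using \eqref{eq:and} and $\sum_\gamma q_\gamma=1$, we get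
\[
\sum_{P\in\mathcal P}\phi_\alpha(P)\le5\varepsilon|\mathcal P|+5\varepsilon\bigl((j-1)(|\mathcal P|+6W)+4g_{j-1}\bigr)=5\varepsilon\bigl(j|\mathcal P|+g_j\bigr).
\]
This proves \eqref{eq:system}.

By induction $g_j\le2Wj4^j$: indeed $g_j\le6W(j-1)+2W(j-1)4^j\le2Wj4^j$, because $3(j-1)\le4^j$. At the root, with $j=2h$ and $\mathcal P=\{P\}$,
\[
\delta_{\mathrm{root}}(P)-\ell(P)\le5\varepsilon\bigl(2h+4hW16^h\bigr)\le30\,\varepsilon hW(2k)^4=\tfrac1{16}.\qedhere
\]
\end{proof}

\section{Proof of the separator theorem}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:sep}]
Build $\mathcal T$ and solve the scenario program. If it is infeasible, report $\operatorname{fhtw}(H)>k$, which is correct by Lemma~\ref{lem:feasible}. Otherwise compute the weights $q_\gamma$ from the top down, compute $\ell$ and $Y$ from the bottom up, and apply Proposition~\ref{prop:round} with $\delta=\delta_{\mathrm{root}}$, $U=40hk$ and $M$ from Lemma~\ref{lem:count}, which is an integer because $1/\varepsilon$ is. Conditions (R1), (R3), (R4) are Lemmas~\ref{lem:cover}, \ref{lem:lengths}, \ref{lem:count}, and (R2) holds by (S5), with $\delta_{\mathrm{root}}\le1$ by (L1). The resulting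 set $S$ is balanced and has $\rho^*(S)\le384\,Q\Lambda\cdot40hk$.

\emph{Cost.} Let $L=\log(2kW)\ge h\ge1$. Since $h\le2k$, we have $1/\varepsilon\le2^9(2kW)^5$, so $\log(1/\varepsilon)\le14L$. Next $R\le4k^3/\varepsilon^4+1\le(2k)^3/\varepsilon^4$, so $\log R\le59L$. As $2k/\varepsilon\le R$, the last factor of $M$ is at most $9WR$, and its logarithm is at most $4+L+59L\le64L$. Hence $\log M\le1+2h(2+59L)+64L\le187hL$ and $Q\le5+187hL\le192hL$. From $256\cdot40\le2^{14}$, $h\le2^h$ and $k\le2^h$ we get $\Lambda\le14+2h\le16h$. So $\rho^*(S)\le C_1kh^3\lceil\log(2kW)\rceil$ with $C_1=384\cdot192\cdot16\cdot40$.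

\emph{Running time.} Let $\mathcal N$ be the sum of $n+m+N+k+W$ and the bit length of $\mu$; ``polynomial'' means bounded by a polynomial in $\mathcal N$ of absolute degree. By \eqref{eq:size}, $\mathcal T$ has polynomially many nodes, each with $O(m^2+n)$ variables and $O(m^3+nm^2)$ constraints whose coefficients have polynomial bit length; so the program is solved exactly in polynomial time. The number $R$ is polynomial, so Lemma~\ref{lem:sample} takes polynomial time per OR node. The bound $2(4R)^{2h}$ on the number of active nodes is not polynomial, but the active nodes are nodes of $\mathcal T$, so there are polynomially many. Unfolded, each value $\ell(v)$ or $Y(e)$ is a sum, over polynomially many nodes $\xi$, of a quotient of two values of the solution times a product of at most $2h$ numbers from $\frac1R\mathbb Z\cap[0,1]$; so it has polynomial bit length and is computed in polynomial time. The number $M$ enters only through its value, of bit length $O(hL)$. Proposition~\ref{prop:round} therefore runs in polynomial time. All steps are deterministic.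
\end{proof}

Together with Section~\ref{sec:boot}, this completes the proof of Theorem~\ref{thm:main}. The four logarithms have the following origins. One comes from $U=O(hk)$, where each of the $2h$ levels of $\mathcal T$ is charged once. One is $\Lambda=O(h)$, the ratio of volumes in the growth of balls. Two come from the number of scales $Q=O(h\log(2kW))$, the height of $\mathcal T$ times the logarithm of the branching of its active part; after the iteration of Section~\ref{sec:boot}, $\log(2kW)$ is itself of order $h$.

\begin{thebibliography}{9}

\bibitem{KLSSX}
V.~Korchemna, D.~Lokshtanov, S.~Saurabh, V.~Surianarayanan, J.~Xue,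
\emph{Efficient Approximation of Fractional Hypertree Width},
arXiv:2409.20172 (2024).

\bibitem{WAPL}
Wu, Austrin, Pitassi and Liu,
J. Artif. Intell. Res. 49 (2014).

\end{thebibliography}
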